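# Codimension 3 level $h$-vectors are unimodal exactly up to type 4

## The theorem

Throughout, $K$ is an infinite field of any characteristic and $S=K[x_1,x_2,x_3]$ has the standard grading.

**Main Theorem.** All codimension 3 level $h$-vectors of type $t$ are unimodal if and only if $t\le 4$. So the maximum type $t_0$ such that all codimension 3 level $h$-vectors of type $t\le t_0$ are unimodal is $t_0=4$; in particular every codimension 3 level $h$-vector of type $2$ is unimodal.

It is the sum of two statements.

**Theorem A.** Let $A=S/I$ be a codimension 3 level algebra of type $t$ and socle degree $e$ with $h$-vector $h$. Suppose there are $u<v\le e-1$ with $h_u>h_{u+1}$ and $h_v<h_{v+1}$. Put $p=e-v\ge 1$. Then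
$$(t-1)\,p(p+1)\ \ge\ (p+2)(3p+7)\qquad\text{and}\qquad e\ge 3p+2 .$$
Consequently $t\ge 5$, so type $\le 4$ implies unimodal.

**Theorem B.** For all $t\ge 5$ and $d\ge 1$ there is a codimension 3 level algebra of type $t$ whose $h$-vector has consecutive first differences $-d,-(d-1),\dots,-1,0,1,\dots,d-1,d$ in some range. It is therefore non-unimodal, with a valley of depth $d(d+1)/2$. For example, $t=5$, $e=63$ occurs with $h_{42},\dots,h_{45}=946,945,945,946$.

The question answered here is from Juan C. Migliore, "The geometry of the Weak Lefschetz Property and level sets of points", arXiv:math/0508067 (2005): "What is the maximum type $t_0$ such that all the codimension 3 level $h$-vectors of type $t\le t_0$ are unimodal? In particular, is there always unimodality for $t=2$?" Two facts frame it: every codimension 3 Artinian Gorenstein algebra (type 1) has unimodal Hilbert function (Stanley), and there are codimension 3 level algebras with non-unimodal $h$-vector (Zanello).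

## Level algebras, valleys, and what the inequality says

**Definition (codimension 3, $h$-vector).** We consider graded Artinian quotients $A=S/I$ with $I\subseteq(x_1,x_2,x_3)^2$ homogeneous. The $h$-vector is $(h_0,\dots,h_e)$, where $h_i=\dim_K A_i$ and $e$ is the last degree with $A_e\ne0$. So $h_1=3$.

**Definition (socle, level, type).** The socle is $0:_A(x_1,x_2,x_3)$. The algebra $A$ is level if the socle lies in one degree, which is then $e$, the socle degree. The type $t$ is the $K$-dimension of the socle.

**Example 1.** The algebra $S/(x_1^2,x_2^2,x_3^2)$ has basis the squarefree monomials, $h=(1,3,3,1)$, and socle spanned by $x_1x_2x_3$: it is level of type 1. The algebra $S/(x_1^2,x_1x_2,x_1x_3,x_2^2,x_3^2)$ has basis $1,x_1,x_2,x_3,x_2x_3$, and both $x_1$ and $x_2x_3$ lie in the socle: it is not level.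

**Example 2 (to be carried through the lecture).** Let $I=(x_2^3,\;x_3^3,\;x_1^3x_2,\;x_1^3x_3,\;x_1^7)$. The monomials outside $I$ are $x_1^i$ with $i\le 6$, and $x_1^ix_2^jx_3^k$ with $i,j,k\le 2$. The socle is spanned by $x_1^6$ and $x_1^2x_2^2x_3^2$, both of degree 6. So $A$ is level of type 2, and counting monomials gives $h=(1,3,6,8,7,4,2)$.

**Definition (unimodal).** A sequence is unimodal if it is nondecreasing up to some index and nonincreasing afterwards.

If $(h_0,\dots,h_e)$ is not unimodal, there are $u<v\le e-1$ with $h_u>h_{u+1}$ and $h_v<h_{v+1}$. Indeed there must be a strict descent; let $u$ be the first index with $h_u>h_{u+1}$. The sequence is nondecreasing up to $u$, so if there were no strict ascent after $u$ it would be unimodal. So the hypothesis of Theorem A says exactly "not unimodal", and $p=e-v$ is the distance from the ascent to the socle degree.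

*Why the inequality gives $t\ge5$.* If $t\le4$, then $(t-1)p(p+1)\le 3p^2+3p$, while $(p+2)(3p+7)=3p^2+13p+14$ is larger. For $t=5$ the inequality reads $p^2-9p-14\ge0$, which fails for $1\le p\le10$ and holds for $p=11$; so $p\ge 11$ and $e\ge 35$ in every non-unimodal example of type 5. Theorem A gives $t_0\ge4$, Theorem B gives a non-unimodal $h$-vector in each type $t\ge5$, and the Main Theorem follows.

**Convention.** "For general $\ell$" means: for all $\ell$ in some nonempty Zariski-open subset of $S_1$. Since $K$ is infinite, finitely many such subsets have nonempty intersection, because a product of nonzero polynomials is nonzero and has a nonvanishing point. A nonzero form $g\in S$ has only finitely many linear factors up to scalar, so a general $\ell$ is nonzero and does not divide $g$.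

## The dual module, and two numbers attached to a linear form

We study $h$ through its first differences, and these through multiplication by a linear form. The dual module lets us use the hypothesis "level".

Let $\omega=\mathrm{Hom}_K(A,K)$ with $\omega_q=(A_{e-q})^*$ and action $(c\varphi)(x)=\varphi(cx)$. The dual of $(\omega/(x_1,x_2,x_3)\omega)_q$ is $\{x\in A_{e-q}: S_1x=0\}$, the socle in degree $e-q$. So, by graded Nakayama, $A$ is level of type $t$ if and only if $\omega$ is generated by $t$ elements of degree $0$ and no fewer. Write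
$$\omega=S^t/\mathrm{Rel},\qquad w_q=\dim\omega_q=h_{e-q},$$
with basis $\varepsilon_1,\dots,\varepsilon_t$ of $S^t$ in degree $0$. For $\ell\in S_1$ put

- $b_i=\dim (A/\ell A)_i$ and $k_i=\dim\ker(\ell:A_i\to A_{i+1})$;
- $n_q=\dim(\omega/\ell\omega)_q$.

The map $\ell:\omega_{q-1}\to\omega_q$ is the transpose of $\ell:A_{e-q}\to A_{e-q+1}$. Kernels of one are dual to cokernels of the other, so
$$k_i=n_{e-i},\qquad b_{e-q+1}=\dim\ker(\ell:\omega_{q-1}\to\omega_q),\qquad h_{i+1}-h_i=b_{i+1}-k_i. \tag{1}$$
The last formula is rank–nullity for $\ell:A_i\to A_{i+1}$.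

**Example 2, continued.** The dual basis elements $m^*$, for monomials $m\notin I$, form a basis of $\omega$, with $x_im^*=(m/x_i)^*$ if $x_i\mid m$ and $x_im^*=0$ otherwise. The generators are $F=(x_1^6)^*$ and $G=(x_1^2x_2^2x_3^2)^*$, and $(w_q)=(2,4,7,8,6,3,1)$. In degree 1 the relations are $x_2F=x_3F=0$ and no others, since $6-4=2$. In degree 2 they are $mF=0$ for the five monomials $m\neq x_1^2$, and no others, since $12-7=5$. Let $\ell$ have nonzero $x_1$-coefficient. Then $\ell:\omega_0\to\omega_1$ has rank 2, and $\ell:\omega_1\to\omega_2$ is injective, because $\ell(x_1^5)^*$ is a nonzero multiple of $(x_1^4)^*$ and $S_qG\cong S_q$ for $q\le 2$. Hence $n_0=2$, $n_1=4-2=2$, $n_2=7-4=3$.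

## Submodules of $K[x,y]^t$ and growth

Modulo $\ell$ everything lives over a polynomial ring in two variables. The next lemma says when the numbers $n_q$ cannot grow. For a graded submodule $U\subseteq R^t$, the rank of $U_s$ is the dimension of its span in $\mathrm{Frac}(R)^t$.

**Lemma 1.** Let $R=K[x,y]$ and let $U\subseteq R^t$ be a graded submodule, with $R^t$ generated in degree $0$. If $U_s$ has rank $t$, then $\dim(R^t/U)_{s+1}\le\dim(R^t/U)_s$.

*Proof.* Let $V=R\,U_s$, a torsion-free graded module of rank $t$. As $x$ is a nonzerodivisor on $V$, $\dim V_{q+1}-\dim V_q=\dim(V/xV)_{q+1}$. The $K[y]$-module $V/xV$ is generated in degree $s$, so multiplication by $y$ maps $(V/xV)_q$ onto $(V/xV)_{q+1}$ for $q\ge s$, and $\dim(V/xV)_q$ is nonincreasing for $q\ge s$. Since $V$ has rank $t$, it contains a graded free module of rank $t$ with finitely generated torsion quotient, and such a quotient has eventually constant Hilbert function. So $\dim V_q=tq+\text{const}$ for $q\gg0$. Thus the differences are eventually $t$, and being nonincreasing they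 are $\ge t$ for all $q\ge s$. Hence
$$\dim U_{s+1}\ge\dim V_{s+1}\ge \dim V_s+t=\dim U_s+t .$$
Subtract this from $\dim R^t_{s+1}=\dim R^t_s+t$. $\square$

For $t=1$ the rank condition just says "nonzero". So for a homogeneous ideal $\mathfrak a\subseteq R$: if $\mathfrak a_j\neq0$, then $\dim(R/\mathfrak a)_{j'}$ is nonincreasing for $j'\ge j$; if $\mathfrak a_j=0$, then $\dim (R/\mathfrak a)_j=j+1$.

## A valley forces $n$ to grow

Assume from now on the hypothesis of Theorem A: $u<v\le e-1$, $h_u>h_{u+1}$, $h_v<h_{v+1}$, $p=e-v$.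

**Setup: choosing $\ell$.** This fixes one open set of linear forms that serves the whole proof. Since $h_{u+1}<h_u\le\binom{u+2}2<\binom{u+3}2=\dim S_{u+1}$, there is $0\ne g_0\in I_{u+1}$. Let $\mathcal U\subseteq S_1$ be a nonempty open set of $\ell\ne0$ such that:

- all $b_i,k_i$ take their generic values (each map $\ell:A_i\to A_{i+1}$ has maximal possible rank);
- $\ell\nmid g_0$;
- for each $q\le e$, $\ell$ does not divide a chosen nonzero minor of size $\operatorname{rank}(\mathrm{Rel}_q)$ of a matrix whose rows are a basis of $\mathrm{Rel}_q$, the rank being taken over $\mathrm{Frac}(S)$.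

For $\ell\in\mathcal U$ put $R=S/\ell\cong K[x,y]$ and let $U\subseteq R^t$ be the image of $\mathrm{Rel}$. Then $n_q=\dim(R^t/U)_q$. Also $\operatorname{rank}U_q=\operatorname{rank}\mathrm{Rel}_q$ for $q\le e$: the chosen minor survives modulo $\ell$, and all larger minors were already zero.

**Step 1: there is a degree $s\ge p$ where $n$ grows.** The purpose is to turn the valley into a statement about ranks. The image of $I$ in $R$ is nonzero in degree $u+1$, because $\ell\nmid g_0$. By Lemma 1 with $t=1$, $b_j$ is nonincreasing for $j\ge u+1$; moreover $b_{u+1}\le\dim R_{u+1}-1= u+1$. By (1), the descent gives $b_{u+1}<k_u$ and the ascent gives $k_v<b_{v+1}$. So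
$$n_p=k_v<b_{v+1}\le b_{u+1}<k_u=n_{e-u},\qquad p=e-v<e-u. \tag{2}$$
Hence there is $s$ with $p\le s\le e-u-1$ and $n_{s+1}>n_s$. Fix it; since the $n_q$ have their generic values, $s$ does not depend on $\ell\in\mathcal U$. By Lemma 1,
$$r:=\operatorname{rank}\mathrm{Rel}_s=\operatorname{rank}U_s<t.$$

## Type 1 falls at once, and where type 2 resists

Let $t=1$. Then $r=0$, so $\mathrm{Rel}_s=0$, and therefore $\mathrm{Rel}_q=0$ for all $q\le s$, in particular for $q=p$. So $\ell:\omega_{p-1}\to\omega_p$ is just $\ell:S_{p-1}\to S_p$, which is injective. By (1) its kernel has dimension $b_{e-p+1}=b_{v+1}$, so $b_{v+1}=0$. But (2) gives $b_{v+1}>n_p\ge0$, a contradiction. So type 1 is always unimodal.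

The sensible plan for general $t$ is to copy this: once there are relations, show that $n$ cannot grow. This fails at one point. For $t\ge2$, $\operatorname{rank}U_s<t$ does not mean $U_s=0$, and $n$ can really grow in the presence of relations. In Example 2, $\mathrm{Rel}_1$ has rank $1<2$, and $n_1=2<3=n_2$. One generator, $F$, carries all the relations in degrees $1$ and $2$; the other is still free there and makes $n$ grow.

The example also shows what to do: separate the part of $\omega$ where the relations live from the part that is still torsion-free. The kernel of $\ell$ lies in the first part, and the next lemma will show that this part is large. A single kernel would not be enough. We shall see that $\ker(\ell:\omega_{p-1}\to\omega_p)$ has dimension $b_{v+1}\ge p+2$ and lies in a submodule $M$ with $\dim M_{p-1}\le (t-1)\binom{p+1}2$. For $t=2$ this only says $\binom{p+1}2\ge p+2$, which holds for all $p\ge3$. The extra information is that there is such a kernel for *every* general $\ell$.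

## If every general line section is large, the algebra is large

**Lemma 2.** Let $I\subseteq S$ be homogeneous, and let $J,a\ge0$ with $\dim(S/(I,\ell))_J\ge a$ for general $\ell$. Then $a\le J+1$ and
$$\dim(S/I)_J\ \ge\ \sum_{i=0}^{a-1}(J+1-i)=aJ-\tfrac{a(a-3)}2 .$$

*Proof.* Since $\dim (S/\ell)_J=J+1$ for $\ell\ne0$, $a\le J+1$. We induct on $J$; the case $a=0$ is trivial.

If $I_J=0$, then $\dim(S/I)_J=\binom{J+2}2=\sum_{i=0}^J(J+1-i)$, which suffices as $a\le J+1$. This covers $J=0$, $a>0$, since there $I_0\neq0$ would force $a=0$.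

Let $J\ge1$ and $0\ne g\in I_J$. Fix $\ell_1$ in the given open set with $\ell_1\nmid g$. For general $\ell_2$, the following hold: $\ell_2$ lies in the given open set; $\ell_1,\ell_2$ are independent; and $g\notin(\ell_1,\ell_2)$. The last condition says that $\ell_2$ modulo $\ell_1$ does not divide the nonzero binary form $g$ modulo $\ell_1$, which has finitely many linear factors up to scalar. Now $S/(\ell_1,\ell_2)\cong K[z]$, and $g$ maps to a nonzero multiple of $z^J$, so $(S/(I,\ell_1,\ell_2))_J=0$. Thus multiplication by $\ell_1$ maps $(S/(I,\ell_2))_{J-1}$ *onto* $(S/(I,\ell_2))_J$. The kernel comes from $(I,\ell_2):\ell_1$, so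
$$\dim\bigl(S/((I,\ell_2):\ell_1)\bigr)_{J-1}=\dim(S/(I,\ell_2))_J\ge a.$$
As $(I:\ell_1)+(\ell_2)\subseteq(I,\ell_2):\ell_1$, we get $\dim(S/((I:\ell_1),\ell_2))_{J-1}\ge a$ for general $\ell_2$. So the ideal $I:\ell_1$ satisfies the hypothesis in degree $J-1$ with the same $a$, and by induction $\dim(S/(I:\ell_1))_{J-1}\ge a(J-1)-\frac{a(a-3)}2$. Finally, the exact sequence $0\to (S/(I:\ell_1))(-1)\to S/I\to S/(I,\ell_1)\to0$, whose first map is multiplication by $\ell_1$, gives
$$\dim(S/I)_J=\dim(S/(I,\ell_1))_J+\dim(S/(I:\ell_1))_{J-1}\ge a+a(J-1)-\tfrac{a(a-3)}2 .\qquad\square$$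

We also need the polynomial identity
$$\tbinom{j+2}2-\Bigl(aj-\tfrac{a(a-3)}2\Bigr)=\tbinom{j-a+2}2,\qquad \tbinom{m+2}2:=\tfrac{(m+2)(m+1)}2, \tag{3}$$
which holds since both sides equal $\frac12\bigl((j-a)^2+3(j-a)+2\bigr)$.

**Example 3 (equality).** Let $I=(f)$ with $\deg f=a\ge1$ and let $J\ge a-1$. For $\ell\nmid f$, $\dim(S/(f,\ell))_J=(J+1)-(J-a+1)=a$. By (3), $\dim(S/(f))_J=\binom{J+2}2-\binom{J-a+2}2=aJ-\frac{a(a-3)}2$. So plane curves of degree $a$ give equality in Lemma 2. Theorem B will be built on this.

## Splitting $\omega$ and proving Theorem A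

We continue from Step 1. Put
$$J=v+1=e-p+1,\qquad a=b_J .$$

**Step 2: $a\ge p+2$.** This bounds the kernel from below. For $\ell\in\mathcal U$, $R_{s-p}U_p\subseteq U_s$, so $\operatorname{rank}U_p\le\operatorname{rank}U_s<t$. Let $T'=R^t\cap\mathrm{Frac}(R)U_p$. The module $R^t/T'$ is nonzero, torsion-free and generated in degree $0$. So the image $g$ of some basis vector is nonzero, and $Rg\cong R$ by torsion-freeness. As $U_p\subseteq T'$,
$$n_p=\dim(R^t/U)_p\ge\dim(R^t/T')_p\ge\dim R_p=p+1 .$$
By (2), $a=b_{v+1}>n_p\ge p+1$.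

**Step 3: a submodule $M$ containing all the kernels.** This separates the relations from the torsion-free part, and makes Lemma 2 applicable. Let
$$T=S^t\cap\mathrm{Frac}(S)\,\mathrm{Rel}_s .$$
Then $T/S\,\mathrm{Rel}_s$ is the torsion submodule of the graded module $S^t/S\,\mathrm{Rel}_s$. It is graded: if $cy\in S\,\mathrm{Rel}_s$ with $c\ne0$, then the product of the top-degree components of $c$ and $y$ lies in $S\,\mathrm{Rel}_s$, so the top component of $y$ is in $T$; subtract it and repeat. So $T$ is graded. The module $S^t/T$ is torsion-free of rank $t-r\ge1$ and generated in degree $0$. As in Step 2, it contains a copy of $S$ generated in degree $0$, so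
$$\dim(S^t/T)_q\ge\tbinom{q+2}2\qquad(q\ge0). \tag{4}$$
For $q\le s$ we have $\mathrm{Rel}_q\subseteq T$, since $S_{s-q}\mathrm{Rel}_q\subseteq\mathrm{Rel}_s$. Let $M=(T+\mathrm{Rel})/\mathrm{Rel}\subseteq\omega$. Then $\omega/M=S^t/(T+\mathrm{Rel})$, so
$$(\omega/M)_q=(S^t/T)_q\qquad(q\le s). \tag{5}$$

(In Example 2 with $s=1$: $T=S\varepsilon_1$, $M=SF$, and $S^2/T\cong S$.)

*All kernels lie in $M$.* Let $\ell\in\mathcal U$ and let $y\in S^t_{p-1}$ with $\ell y\in\mathrm{Rel}_p$. Since $p\le s$, $\ell y\in T$; since $S^t/T$ is torsion-free, $y\in T$. Hence $\ker(\ell:\omega_{p-1}\to\omega_p)\subseteq M_{p-1}$.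

*Dualize.* Dually to $M\subseteq\omega$ there is a quotient $A'$ of $A$ with $A'_j\cong(M_{e-j})^*$. Being a quotient module of $S/I$, it has the form $A'=S/I'$. Let $b'_j=\dim(A'/\ell A')_j$. The map $\ell:A'_{J-1}\to A'_J$ is dual to $\ell:M_{p-1}\to M_p$, because $e-J=p-1$. So for all $\ell\in\mathcal U$, using (1),
$$b'_J=\dim\ker(\ell:M_{p-1}\to M_p)=\dim\ker(\ell:\omega_{p-1}\to\omega_p)=b_J=a .$$
Since $b'_J=\dim(S/(I',\ell))_J$, Lemma 2 gives
$$\dim M_{p-1}=\dim A'_J\ge aJ-\tfrac{a(a-3)}2 . \tag{6}$$

**Remark: type 2 is already finished, type 3 is not.** By (4) and (5), $\dim M_{p-1}\le w_{p-1}-\binom{p+1}2\le(t-1)\binom{p+1}2$. By (2) and Step 1, $a=b_{v+1}\le b_{u+1}\le u+1$, so $J=v+1\ge u+2\ge a+1$. Then (6) gives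
$$(t-1)\tfrac{p(p+1)}2\ \ge\ a(a+1)-\tfrac{a(a-3)}2=\tfrac{a(a+5)}2\ \ge\ \tfrac{(p+2)(p+7)}2 .$$
For $t=2$ this says $p^2+p\ge p^2+9p+14$, which is false. For $t=3$ it says $p^2-7p-14\ge0$, which is true for $p\ge9$. The loss is in the bound for $J$. The next step improves $J\ge a+1$ to $J\ge a+p+1$, by looking at degree $s$ and not only at degree $p-1$.

**Step 4: a lower bound for $e$, hence for $J$.** The idea is that in degree $s$ both the torsion-free part and $M$ are large, and together they must fit into $A_{e-s}$, a quotient of $S_{e-s}$. Put $j_0=e-s$. From $p\le s\le e-u-1$ we get $u+1\le j_0\le e-p=v<J$. Let $\mathfrak a'$ be the image of $I'$ in $R$. By the case $t=1$ of Lemma 1, either $\mathfrak a'_{j_0}=0$ and $b'_{j_0}=j_0+1$, or $b'_j$ is nonincreasing for $j\ge j_0$ and $b'_{j_0}\ge b'_J=a$. Since $a=b_{v+1}\le b_{u+1}\le u+1\le j_0$, in both cases $b'_{j_0}\ge a$, for all $\ell\in\mathcal U$. By Lemma 2 in degree $j_0$, $\dim M_s=\dim A'_{j_0}\ge aj_0-\frac{a(a-3)}2$. With (4) and (5) for $q=s$,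
$$\tbinom{j_0+2}2\ge h_{j_0}=w_s=\dim M_s+\dim(S^t/T)_s\ge aj_0-\tfrac{a(a-3)}2+\tbinom{s+2}2 .$$
By (3), $\binom{j_0-a+2}2\ge\binom{s+2}2$. As $j_0-a\ge0$ and $s\ge0$, and $m\mapsto\binom{m+2}2$ is strictly increasing on $m\ge0$, we get $j_0-a\ge s$, i.e. $e\ge2s+a$. With $s\ge p$ and $a\ge p+2$,
$$e\ge3p+2,\qquad J=e-p+1\ge 2s+a-p+1\ge a+p+1 .$$

**Step 5: counting in degree $p-1$.** Here the $t$ generators have to produce everything found so far. By $w_{p-1}\le\dim S^t_{p-1}$, (5), (6) and (4),
$$t\tbinom{p+1}2\ge w_{p-1}=\dim M_{p-1}+\dim(S^t/T)_{p-1}\ge aJ-\tfrac{a(a-3)}2+\tbinom{p+1}2 .$$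
Using $J\ge a+p+1$ and then $a\ge p+2$,
$$(t-1)\tfrac{p(p+1)}2\ge a(a+p+1)-\tfrac{a(a-3)}2=\tfrac{a(a+2p+5)}2\ge\tfrac{(p+2)(3p+7)}2 .$$
This and $e\ge3p+2$ prove Theorem A. $\blacksquare$

## Reading the bounds backwards: a plane curve plus a free summand

What would an algebra look like in which these estimates are nearly tight? The torsion-free part $S^t/T$ would look like one copy of $S$, so that $n_q=q+1$. The part $M$ would be dual to a plane curve $B=S/(f)$ of degree $a$ (Example 3), so that $b=a$, and it would be generated by the remaining $t-1$ generators. Then by (1), in the step from degree $e-q$ to degree $e-q+1$,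
$$h_{e-q+1}-h_{e-q}=b_{e-q+1}-n_q=a-(q+1).$$
As the degree grows, $q$ falls, and this passes from negative to positive at $q=a-1$: a valley. We need this shape for $q$ from $a-1+d$ down to $a-1-d$.

The constraint is that the $t-1$ generators must fill the dual of $B$ in the highest relevant degree $J$. With $p=a-1-d$ this requires $\dim B_J\le(t-1)\binom{p+1}2$, where $J=2a+3d$ and $2\dim B_J=3a^2+(6d+3)a$. With three generators this fails for every $a\ge d+1$:
$$3(a-d)(a-d-1)-\bigl(3a^2+(6d+3)a\bigr)=-(12d+6)a+3d(d+1)<0 .$$
With four it holds for large $a$, and $4+1=5$.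

## Proof of Theorem B

Let $t\ge5$, $d\ge1$. Choose $a\ge14d+7$ with $\binom{a+2}2\ge t$, and set
$$Q=a+d-1,\quad e=a+2Q=3a+2d-2,\quad p=a-1-d,\quad J=e-p+1=2a+3d .$$
Let $f=x_1^a+x_2^{a-1}x_3$. It is irreducible over $\overline K$ by Eisenstein at the prime $x_3$, as a polynomial in $x_1$ over $\overline K[x_2,x_3]$: the constant term $x_2^{a-1}x_3$ is divisible by $x_3$ but not by $x_3^2$. So $B=S/(f)$ is a domain, also after base change to $\overline K$. By (3), $\dim B_j=\binom{j+2}2-\binom{j-a+2}2=aj-\frac{a(a-3)}2$ for $j\ge a$. We identify $B_j^*$ with the functionals on $S_j$ that vanish on $fS_{j-a}$.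

**Step 1: functionals that generate the dual of the curve.** We show: *there are linearly independent $F_1,\dots,F_{t-1}\in B_e^*$ such that no nonzero $y\in B_J$ satisfies $F_i(yB_{p-1})=0$ for $i=1,\dots,4$.* Note that $J+p-1=e$, so the expression makes sense.

Work first over $\overline K$, with $B$ denoting the base change. Let $Z$ be the set of pairs $([y],(F_1,\dots,F_4))\in\mathbb P(B_J)\times(B_e^*)^4$ with $F_i(yB_{p-1})=0$ for all $i$; it is closed. Fix $y\ne0$. Since $B$ is a domain and $p-1<a$, $\dim yB_{p-1}=\dim B_{p-1}=\binom{p+1}2$. So the fibre of $Z$ over $[y]$ is a linear space of dimension $4\dim B_e-4\binom{p+1}2$, the same for all $[y]$, and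
$$\dim Z=\dim B_J-1+4\dim B_e-4\tbinom{p+1}2 .$$
The projection of $Z$ to $(B_e^*)^4$ is closed, because projective space is complete. It is a proper subset because $\dim Z<4\dim B_e$, which follows from $\dim B_J\le4\binom{p+1}2$. Indeed $\binom{p+1}2=\binom{a-d}2$, and
$$2\Bigl(4\tbinom{a-d}2-\dim B_{2a+3d}\Bigr)=4(a-d)(a-d-1)-\bigl(3a^2+(6d+3)a\bigr)=a^2-(14d+7)a+4d(d+1)>0,$$
as $a\ge14d+7$. So the good $4$-tuples form a nonempty open subset of $(B_e^*)^4$.

Multiplication by $x_2$ is injective on the domain $B$, so $\dim B_e\ge\dim B_{a-1}=\binom{a+1}2\ge4$. Hence linear independence of $(F_1,\dots,F_4)$ is a further nonempty open condition. The intersection of the two open sets is nonempty, and since $K$ is infinite it contains a $K$-rational point. For this point the condition holds over $\overline K$, hence over $K$: a nonzero $y\in B_J$ over $K$ killing the conditions would remain nonzero over $\overline K$ and still kill them, by linearity.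

Finally, again by injectivity of $x_2$, $\dim B_e\ge\dim B_a=\binom{a+2}2-1\ge t-1$. So $F_1,\dots,F_4$ extend to $t-1$ independent functionals.

**Step 2: a functional $G$ that behaves freely along $f$.** This will provide the copy of $S$. First, *there is $\varphi\in(S_{2Q})^*$ for which the pairing $S_Q\times S_Q\to K$, $(s,s')\mapsto\varphi(ss')$, is nondegenerate.* (For $Q=1$ one can take $\varphi(x_ix_j)=\delta_{ij}$.) Take indeterminates $Y_n$ indexed by the monomials $n$ of degree $2Q$, and consider $\det(Y_{mm'})$ with $m,m'$ running over the monomials of degree $Q$. We claim that the term $\prod_mY_{m^2}$ arises only from the identity permutation. Suppose the multisets $\{m\sigma(m)\}$ and $\{m^2\}$ agree, and let $m_0$ be lex-largest. Then $m_0^2=m\sigma(m)$ for some $m$. Since $m,\sigma(m)$ are at most $m_0$ in the lex order, which is compatible with multiplication, $m=\sigma(m)=m_0$. Remove $m_0$ and repeat. So this term has coefficient $1$, the determinant is a nonzero polynomial in every characteristic, and as $K$ is infinite some values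 of the $Y_n$ make it nonzero. These values define $\varphi$.

As multiplication by $f$ is injective on $S$, the rule $G(fs)=\varphi(s)$ for $s\in S_{2Q}$ defines a functional on $fS_{2Q}\subseteq S_e$. Extend it to $G\in(S_e)^*$.

**Step 3: the algebra is level of type $t$.** For $j\le e$ let
$$I_j=\{s\in S_j:\ \Phi(sS_{e-j})=0\text{ for }\Phi=F_1,\dots,F_{t-1},G\},$$
and $I_j=S_j$ for $j>e$; let $A=S/I$. Then $I$ is an ideal: if $s\in I_j$ and $j<e$, then $\Phi(sS_1S_{e-j-1})=\Phi(sS_{e-j})=0$, so $sS_1\subseteq I_{j+1}$. If $s\in S_j$ with $j<e$ and $sS_1\subseteq I_{j+1}$, then $\Phi(sS_{e-j})=\Phi(sS_1S_{e-j-1})=0$, so $s\in I_j$. Hence there is no socle in degrees below $e$, and $A$ is level of socle degree $e$. Its type is $\dim A_e=\dim\langle F_1,\dots,F_{t-1},G\rangle=t$: the $F_i$ are independent and vanish on $fS_{2Q}$, while $G$ does not, as $\varphi\ne0$.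

**Step 4: the $h$-vector.** We compute $h_{e-q}$ exactly for $p-1\le q\le Q$. For $c\in S_{e-j}$ let $c\Phi\in S_j^*$ be $s\mapsto\Phi(cs)$, and let $W_j=\sum_\Phi S_{e-j}\Phi$. By definition $I_j$ is the annihilator of $W_j$ in $S_j$, so $A_j^*=W_j$. Let $j=e-q$ with $p-1\le q\le Q$.

*The $F$-part is all of $B_j^*$.* Clearly $\sum_iS_qF_i\subseteq B_j^*$. Let $y\in B_j$ be annihilated by the left side, so $F_i(yB_q)=0$ for all $i$. Note $J-j=q-(p-1)\ge0$. For every $c\in B_{J-j}$ we have $cB_{p-1}\subseteq B_q$, so $F_i(ycB_{p-1})=0$ for $i\le4$, and $yc=0$ by Step 1. Taking $c\neq0$ in the domain $B$ gives $y=0$. Hence $\sum_iS_qF_i=B_j^*$.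

*The $G$-part, restricted along $f$, is free.* Consider the map $W_j\to S_{j-a}^*$ given by precomposing with multiplication by $f:S_{j-a}\to S_j$; here $j-a=2Q-q$. It kills each $cF_i$ and sends $cG$ to $\varphi(c\,\cdot)$, so its image is $\{\varphi(c\,\cdot):c\in S_q\}$. If $\varphi(cS_{2Q-q})=0$, then $\varphi(cS_{Q-q}S_Q)=0$, so $cS_{Q-q}=0$ by nondegeneracy, and $c=0$. So the image has dimension $\binom{q+2}2$. The kernel consists of elements of $W_j$ vanishing on $fS_{j-a}$, so it is contained in $B_j^*$; and it contains $\sum_iS_qF_i=B_j^*$. Hence it equals $B_j^*$.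

Therefore
$$h_{e-q}=\dim B_{e-q}+\tbinom{q+2}2\qquad(p-1\le q\le Q). \tag{7}$$
Since $e-q\ge e-Q=a+Q\ge a$ in this range, $\dim B_{e-q+1}-\dim B_{e-q}=a$ for $p\le q\le Q$, while $\binom{q+2}2-\binom{q+1}2=q+1$. So
$$h_{e-q+1}-h_{e-q}=a-1-q\qquad(p\le q\le Q).$$
In increasing degrees, $q$ runs from $Q=a+d-1$ down to $p=a-1-d$, and the difference takes the values $-d,-d+1,\dots,0,\dots,d$. So $h$ is not unimodal, and it falls by $d+(d-1)+\dots+1=d(d+1)/2$ and rises again by as much.

**Step 5: the codimension is 3.** It remains to see that $I$ contains no linear form. Step 4 with $q=p-1$ gives $A_J^*\supseteq B_J^*$. So every element of $I_J$ is killed by all functionals that vanish on $fS_{J-a}$, that is, $I_J\subseteq(f)$. Let $j\le J$ and $s\in I_j$. Then $sS_{J-j}\subseteq I_J\subseteq(f)$, and since $B$ is a domain, $s\in(f)$. As $\deg f=a>1$, $I_0=I_1=0$. $\blacksquare$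

## The valley $946,945,945,946$

For $t=5$ and $d=1$ take $a=21$. Then $Q=21$, $e=63$, $p=19$, $J=45$, and $\dim B_j=21j-189$ for $j\ge21$. The count in Step 1 is close: $\dim B_{45}=756\le760=4\binom{20}2$. Formula (7) gives, for $18\le q\le21$,
$$h_{63-q}=21(63-q)-189+\tbinom{q+2}2,$$
that is,
$$h_{42}=693+253=946,\quad h_{43}=714+231=945,\quad h_{44}=735+210=945,\quad h_{45}=756+190=946 .$$
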